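# Formal isotropy of Levi nonflat hypersurfaces in $\mathbb C^2$, computed at the generic point

## 1. Taylor expansion at the generic point of a power series ring

Let $R=\mathbb C[[z,\xi,\eta]]$, let $K=\mathrm{Frac}\,R$, and let $\Omega$ be an algebraic closure of $K$. Write $\partial_1=\partial_z$, $\partial_2=\partial_\xi$, $\partial_3=\partial_\eta$ for the coordinate derivations of $R$ and of $K$. The lecture turns on the map
$$T:R\to\Omega[[t_1,t_2,t_3]],\qquad T(a)=\sum_{\alpha\in\mathbb N^3}\frac{\partial^\alpha a}{\alpha!}\,t^\alpha. \tag{1.1}$$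
This is Taylor's formula for "$a(z+t_1,\xi+t_2,\eta+t_3)$". Here $z,\xi,\eta$ are not numbers: they are elements of the field $\Omega$, and the coefficients $\partial^\alpha a$ are constants of that field. We expand $a$ at the point with coordinates $(z,\xi,\eta)\in\Omega^3$, the generic point.

*One-variable example.* Take $\mathbb C[[s]]$ and $a=\sum_n n!\,s^n$. This series has no value at any complex number $s\ne0$. But $T(a)=a+a't+\tfrac12a''t^2+\cdots$ makes sense, and its constant term $a$ is a nonzero element of $\mathbb C((s))$, so $T(a)$ is a unit. Likewise $s\partial_s$ vanishes at the origin, while its expansion $(s+t)\partial_t$ does not vanish at $t=0$.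

By the Leibniz rule $T$ is a homomorphism of $\mathbb C$-algebras. The constant term of $T(a)$ is $a$, so $T$ is injective, and $T(a)$ is a unit whenever $a\neq0$. Differentiating (1.1) gives $T(\partial_ia)=\partial_{t_i}T(a)$. For a derivation $Y=\sum a_i\partial_i$ of $R$ put $T(Y)=\sum T(a_i)\partial_{t_i}$. Then
$$T(Ya)=T(Y)\,T(a),\qquad T(aY)=T(a)T(Y),\qquad T([Y,Y'])=[T(Y),T(Y')]. \tag{1.2}$$
The first is $\sum T(a_i)\partial_{t_i}T(a)$, the second is clear, and the third follows from the first because the coefficients of $[Y,Y']$ are $Y(a_i')-Y'(a_i)$.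

We shall need that $T$ does not destroy linear independence when scalars grow from $\mathbb C$ to $\Omega$. This is not automatic. In one variable, $1$ and $s$ are independent over $\mathbb C$ but dependent over $\mathbb C((s))$, since $s\cdot1-1\cdot s=0$. Their images $1$ and $s+t$ are nevertheless independent over $\Omega$: the derivatives stored in $T$ separate them.

**Lemma 1.** If $a\in K$ and $\partial_ia=0$ for $i=1,2,3$, then $a\in\mathbb C$.

*Proof.* Write $a=u/v$ with $u,v$ coprime in the unique factorization domain $R$. From $\partial_ia=0$ we get $v\,\partial_iu=u\,\partial_iv$, hence $v\mid\partial_iv$ for each $i$. Suppose $v$ is not a unit, of order $n\ge1$. Its homogeneous part of degree $n$ is a nonconstant polynomial, so (characteristic $0$) some $\partial_i$ does not kill it, and $\partial_iv$ has order exactly $n-1$. A multiple of $v$ has order at least $n$ or is $0$, a contradiction. So $v$ is a unit, $a\in R$, and a power series with zero derivatives is constant. $\square$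

**Lemma 2.** If $y_1,\dots,y_k\in R^3$ are linearly independent over $\mathbb C$, then $T(y_1),\dots,T(y_k)\in\Omega[[t]]^3$ are linearly independent over $\Omega$.

*Proof.* A relation $\sum_j\omega_jT(y_j)=0$ means $\sum_j\omega_j\,\partial^\alpha y_j=0$ for all $\alpha$. This is a linear system in $k$ unknowns with coefficients in $K$. Its rank is read off from minors, so if it has a nonzero solution over $\Omega$ it has one over $K$. Suppose it does, and choose a nonzero solution $(k_j)\in K^k$ with the fewest nonzero entries, scaled so that one entry is $1$. Apply $\partial_i$ to the relation for $\alpha$ and subtract the relation for $\alpha+e_i$: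
$$\sum_j(\partial_ik_j)\,\partial^\alpha y_j=0\qquad\text{for all }\alpha .$$
The new solution $(\partial_ik_j)_j$ is zero wherever $k_j$ is zero, and also where $k_j=1$. It has fewer nonzero entries, so it is $0$. Thus $\partial_ik_j=0$ for all $i,j$, and $k_j\in\mathbb C$ by Lemma 1. The relation for $\alpha=0$ now contradicts independence over $\mathbb C$. $\square$

Here is what this is for. We shall study Lie algebras of formal vector fields, possibly divergent, attached to a hypersurface whose geometry degenerates at the origin. The geometry is good where a certain series $\Delta\ne0$ is invertible, but $\Delta(0)$ may vanish, and a divergent field cannot be carried to a nearby point. The map $T$ carries it to a place where every nonzero series is a unit, and by Lemma 2 no dimension is lost on the way.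

## 2. Formal isotropy algebras and the bound five

Let $(M,0)\subset\mathbb C^2$ be a germ of a smooth real-analytic real hypersurface with real-analytic defining function $\rho$, $d\rho(0)\ne0$. Write $\xi=\bar z$, $\eta=\bar w$ and treat $z,w,\xi,\eta$ as independent variables. For a series $f$, $\bar f$ denotes the series with conjugated coefficients. For $L=f(z,w)\partial_z+g(z,w)\partial_w$ put $\bar L=\bar f(\xi,\eta)\partial_\xi+\bar g(\xi,\eta)\partial_\eta$.

**Definition (isotropy algebras).** A formal holomorphic vector field vanishing at $0$ is $L=f\partial_z+g\partial_w$ with $f,g\in\mathbb C[[z,w]]$ without constant term. Its real part is *formally tangent* to $M$ if $(L+\bar L)\rho\in(\rho)\subset\mathbb C[[z,w,\xi,\eta]]$. The real Lie algebra of all such $L$ with formally tangent real part is $\mathfrak f(M,0)$. The subalgebra of convergent ones is $\mathfrak{aut}(M,0)$.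

In general $\mathfrak{aut}(M,0)\subsetneq\mathfrak f(M,0)$ is possible, so divergent fields have to be taken seriously. Kossovskiy and Shafikov, "Divergent CR-Equivalences and Meromorphic Differential Equations", arXiv:1309.6799 (2013), is the source of the following conjecture: $\dim\mathfrak f(M,0)\le5$ for every real-analytic Levi nonflat germ in $\mathbb C^2$; in particular the dimension is finite. We shall prove it. Since the argument is formal throughout, we set it up for formal hypersurfaces.

**Definition (formal hypersurface).** A *formal real hypersurface* is a principal ideal $(\rho)\subset\mathbb C[[z,w,\xi,\eta]]$ with $\rho(0)=0$, $d\rho(0)\neq0$, invariant under the antilinear involution $z\leftrightarrow\xi$, $w\leftrightarrow\eta$. The algebra $\mathfrak f$ is defined as before.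

Let us normalize. Invariance says $\bar\rho=u\rho$ with a unit $u$, and then $|u(0)|=1$. Multiplying $\rho$ by a constant makes its linear part real, that is, the real part of a nonzero complex linear form. A $\mathbb C$-linear change of $(z,w)$ then gives
$$\rho=\tfrac1{2i}(w-\eta)+O(2). \tag{2.1}$$
By the implicit function theorem $(\rho)=(w-Q)$ with $Q\in R=\mathbb C[[z,\xi,\eta]]$, $Q=\eta+O(2)$. So $\mathbb C[[z,w,\xi,\eta]]/(\rho)\cong R$, with $w\mapsto Q$. As $Q_\eta(0)=1$, the series $z,\xi,Q$ are coordinates of $R$; in particular $\mathbb C[[z,w]]\to R$, $w\mapsto Q$, is injective. Put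
$$V_1=\partial_z,\qquad V_2=Q_\eta\partial_\xi-Q_\xi\partial_\eta,\qquad \Delta=Q_\xi Q_{z\eta}-Q_\eta Q_{z\xi}. \tag{2.2}$$
A derivation of $R$ is determined by its values on coordinates. So the derivations killing $\xi,\eta$ are the multiples of $V_1$. Since $V_2z=0$ and $V_2Q=0$, in the coordinates $(z,\xi,Q)$ the field $V_2$ is the unit $Q_\eta$ times $\partial_\xi$; so the derivations killing $z,Q$ are the multiples of $V_2$. Moreover $[V_1,V_2]=Q_{z\eta}\partial_\xi-Q_{z\xi}\partial_\eta$, and the determinant of $V_2,[V_1,V_2]$ with respect to $\partial_\xi,\partial_\eta$ is $-Q_\eta Q_{z\xi}+Q_\xi Q_{z\eta}=\Delta$. Hence $V_1,V_2,[V_1,V_2]$ are $K$-independent if and only if $\Delta\neq0$.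

**Definition (Levi nonflat).** The formal hypersurface $(\rho)$ is *Levi nonflat* if $\Delta\ne0$.

This is invariant under formal changes of $(z,w)$ (with the conjugate change of $(\xi,\eta)$). Such a change respects the subrings generated by $z,w$ and by $\xi,\eta$, hence changes $V_1,V_2$ only by unit factors $u,v$, and $[uV_1,vV_2]\equiv uv[V_1,V_2]$ modulo $V_1,V_2$.

For real-analytic $M$ the definition agrees with the usual one. Then $Q$ converges, and $M=\{(z,\bar z,\bar w)\}$ is a maximal totally real submanifold of its complexification, which has coordinates $(z,\xi,\eta)$. On $M$, $V_1$ kills $\bar z,\bar w$ and spans $T^{1,0}M$, while $V_2$ kills $z,w$ and spans $T^{0,1}M$. So the Levi form vanishes identically if and only if $\Delta|_M=0$, and this means $\Delta=0$ because a holomorphic function vanishing on a maximal totally real submanifold vanishes.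

**Theorem A.** If $(M,0)\subset\mathbb C^2$ is a Levi nonflat real-analytic (or merely formal) real hypersurface, then $\mathfrak f(M,0)$ is solvable and $\dim\mathfrak f(M,0)\le5$. In particular the conjecture holds.

For real-analytic $M$ this is a dichotomy. If $M$ is Levi-flat, then in suitable coordinates $M=\{\mathrm{Im}\,w=0\}$ (a classical theorem), and $z^k\partial_z\in\mathfrak f(M,0)$ for all $k\ge1$. So $\dim\mathfrak f<\infty\iff\dim\mathfrak f\le5\iff M$ is Levi nonflat.

**Definition ($m$-nonminimal).** For $m\ge1$, $M$ is *$m$-nonminimal* at $0$ if in suitable holomorphic coordinates it is $\mathrm{Im}\,w=(\mathrm{Re}\,w)^m\psi(z,\bar z,\mathrm{Re}\,w)$ with $\psi(z,0,u)=\psi(0,\bar z,u)=0$ and $\psi(z,\bar z,0)\not\equiv0$. Such an $M$ contains the complex curve $\{w=0\}$. For example, $\mathrm{Im}\,w=|z|^2(\mathrm{Re}\,w)^m$ is $m$-nonminimal.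

**Theorem B.** For integers $b\ge l\ge1$ and $\varepsilon=\pm1$ put $q=b+l$ and
$$M^\varepsilon_{b,l}:\quad \mathrm{Im}(w^q)=\varepsilon|z|^2|w|^{2b},$$
meaning the smooth branch $w=\sigma e^{i\theta}$, $\theta=\frac1q\arcsin(\varepsilon|z|^2\sigma^{b-l})$, $\sigma\in(\mathbb R,0)$.

1. $M^\varepsilon_{b,l}$ is a smooth real-analytic Levi nonflat, $(b-l+1)$-nonminimal germ with $\dim\mathfrak{aut}=\dim\mathfrak f=5$. So the bound $5$ is sharp for $\mathfrak{aut}$ and for $\mathfrak f$ in every nonminimality class $m\ge1$ (and for the sphere).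
2. If $M$ is a Levi nonflat formal (e.g. real-analytic) germ with $\dim\mathfrak f(M,0)=5$, then $M$ is formally equivalent to $\{\mathrm{Im}\,w=|z|^2\}$ or to some $M^\varepsilon_{b,l}$. Germs with different $(b,l)$ are not formally equivalent.

Here "the sphere" is $\{\mathrm{Im}\,w=|z|^2\}$.

## 3. The plane, the quadric, and $\mathrm{Im}(w^2)=\pm|z|^2|w|^2$

*The Levi-flat plane.* For $\mathrm{Im}\,w=0$ we have $Q=\eta$ and $\Delta=0$. With $\rho=\frac1{2i}(w-\eta)$, every $L=z^k\partial_z$, $k\ge1$, satisfies $(L+\bar L)\rho=0$, so $\mathfrak f$ is infinite-dimensional.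

*The quadric.* Let $\rho_0=\frac1{2i}(W-\bar W)-\varepsilon Z\bar Z$, $\varepsilon=\pm1$. Here $Q=\eta+2i\varepsilon z\xi$ and $\Delta=-2i\varepsilon$, a unit. Consider, for $a\in\mathbb C$,
$$Z\partial_Z+2W\partial_W,\quad iZ\partial_Z,\quad W(Z\partial_Z+W\partial_W),\quad aW\partial_Z+2i\varepsilon\bar aZ(Z\partial_Z+W\partial_W). \tag{3.1}$$
We claim that $(L+\bar L)\rho_0$ equals, respectively,
$$2\rho_0,\qquad 0,\qquad (W+\bar W)\rho_0,\qquad 2i\varepsilon(\bar aZ-a\bar Z)\rho_0. \tag{3.2}$$
The first two are immediate. For the third, $L\rho_0=\frac1{2i}W^2-\varepsilon WZ\bar Z$, and adding the conjugate gives $\frac1{2i}(W^2-\bar W^2)-\varepsilon(W+\bar W)Z\bar Z$. For the fourth, using $\varepsilon^2=1$,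
$$L\rho_0=-\varepsilon aW\bar Z+\varepsilon\bar aZW-2i\bar aZ^2\bar Z .$$
Adding the conjugate gives $(\bar aZ-a\bar Z)\big(\varepsilon(W-\bar W)-2iZ\bar Z\big)=2i\varepsilon(\bar aZ-a\bar Z)\rho_0$. So the quadric has at least five real dimensions of isotropy (two of them from $a\in\mathbb C$).

*The hypersurface $M^\varepsilon_{1,1}$.* Here $w=\sigma e^{i\theta}$ with $\sin2\theta=\varepsilon|z|^2$, so $w/\bar w=e^{2i\theta}$ and, with $\tau=z\xi$,
$$Q=\eta\,\varphi(\tau),\qquad \varphi(\tau)=\sqrt{1-\tau^2}+i\varepsilon\tau .$$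
From (2.2), $\Delta=\eta\,(\tau\varphi'^2-\varphi\varphi'-\tau\varphi\varphi'')=\eta\,(-i\varepsilon+O(\tau))$. So $\Delta\ne0$, but $\Delta(0)=0$: this germ is Levi nonflat, with Levi form degenerate along $w=0$. Two symmetries are visible. The field $iz\partial_z$ works because $Q$ depends on $z,\xi$ only through $z\xi$, and $w\partial_w$ works because $\eta Q_\eta=Q$. The other three appear in Section 10.

## 4. What breaks at the origin and at nearby points

Suppose first that $\Delta(0)\neq0$. Then the series
$$z,\qquad Q-Q_z(0)z-\tfrac12Q_{zz}(0)z^2,\qquad Q_z-Q_z(0)-Q_{zz}(0)z$$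
are coordinates of $R$, since their Jacobian determinant at $0$ is $\Delta(0)$. In such coordinates $V_1$ and $V_2$ will look, to leading order, like $\partial_x+p\,\partial_y$ and $\partial_p$. The polynomial symmetries of that model form a copy of $\mathfrak{sl}_3$, of dimension $8$, and a filtration argument bounds the dimension of $\mathfrak f$ by $8$. This is the sensible first approach. It stops exactly when $\Delta(0)=0$, as for $M^\varepsilon_{1,1}$: the three series are no longer coordinates at $0$.

For convergent fields one would move to a nearby point where $\Delta\neq0$. A divergent element of $\mathfrak f$ has no expansion there, so this stops too.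

Nor can one expect to finish by counting orders of vanishing at $0$. We shall see in Section 10 that $\mathfrak f(M^\varepsilon_{b,l},0)$ contains $w^q(lz\partial_z+w\partial_w)$, which vanishes to order $q+1=b+l+1$. So no fixed finite order of jet at $0$ detects all symmetries of all hypersurfaces.

The way past this is to run the first approach at the generic point of Section 1, where $T(\Delta)$ is a unit because $\Delta\ne0$. This gives the bound $8$ and finiteness. The passage from $8$ to $5$ uses what the origin does give: the fields vanish there and are tangent to $M$, which makes their linear parts triangular and the finite-dimensional algebra solvable. A solvable subalgebra of $\mathfrak{sl}_3$ has dimension at most $5$.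

## 5. The complexified algebra and its two invariant directions

From here to Section 9, $(\rho)$ is a Levi nonflat formal hypersurface, normalized as in (2.1), and $\mathfrak f=\mathfrak f(M,0)$.

**Step 1: turning $\mathfrak f$ into derivations of $R$.** The purpose is a complex Lie algebra acting on the ring $R$ that preserves the directions $V_1$ and $V_2$. For $L\in\mathfrak f$ the derivation $L+\bar L$ preserves the ideal $(\rho)$, so it induces a derivation of $R$,
$$Y_L=f(z,Q)\partial_z+\bar f(\xi,\eta)\partial_\xi+\bar g(\xi,\eta)\partial_\eta,\qquad Y_L(Q)=g(z,Q). \tag{5.1}$$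
Since $L$ and $\bar L'$ commute, $[L+\bar L,L'+\bar L']=[L,L']+\overline{[L,L']}$, so $L\mapsto Y_L$ is a homomorphism of real Lie algebras. Let $\mathfrak g$ be the complex span of all $Y_L$.

**Lemma 3.** The map $\mathfrak f\otimes\mathbb C\to\mathfrak g$ is an isomorphism. Hence $\dim_{\mathbb C}\mathfrak g=\dim_{\mathbb R}\mathfrak f$ (possibly infinite at this stage).

*Proof.* It is surjective by definition. Let $L_j=f_j\partial_z+g_j\partial_w\in\mathfrak f$ be finitely many $\mathbb R$-independent fields with $\sum c_jY_{L_j}=0$. The $\partial_\xi,\partial_\eta$-coefficients give $\sum c_j\bar f_j=\sum c_j\bar g_j=0$, that is, $\sum\bar c_jL_j=0$. The $\partial_z$-coefficient and the value on $Q$ give $\sum c_jf_j(z,Q)=\sum c_jg_j(z,Q)=0$, so $\sum c_jL_j=0$ because $\mathbb C[[z,w]]\to R$ is injective. Adding and subtracting, $\sum(\mathrm{Re}\,c_j)L_j=\sum(\mathrm{Im}\,c_j)L_j=0$, so all $c_j=0$. $\square$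

**Lemma 4.** For $Y\in\mathfrak g$: $[Y,V_1]\in RV_1$ and $[Y,V_2]\in RV_2$.

*Proof.* By (5.1), $Y$ maps $\mathbb C[[\xi,\eta]]$ into itself, and $V_1$ kills this ring. So $[Y,V_1]$ kills $\xi,\eta$ and is a multiple of $V_1$. Likewise $Yz$ and $YQ$ lie in $\mathbb C[[z,Q]]$, so $Y$ preserves $\mathbb C[[z,Q]]$, which $V_2$ kills. So $[Y,V_2]$ kills $z,Q$ and is a multiple of $V_2$. $\square$

## 6. Triangular linear parts and solvability

**Step 2: finite-dimensional implies solvable.** This is the only step of the proof of Theorem A that uses vanishing at $0$.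

Let $L=f\partial_z+g\partial_w\in\mathfrak f$ with $(L+\bar L)\rho=h\rho$, and let $g_1$ be the linear part of $g$. Since $f,g$ have no constant term, only the linear part of $\rho$ contributes linear terms on the left. Comparing with (2.1),
$$g_1(z,w)-\bar g_1(\xi,\eta)=h(0)(w-\eta).$$
Hence
$$g_z(0)=0,\qquad g_w(0)\in\mathbb R\qquad\text{for all }L\in\mathfrak f. \tag{6.1}$$

Let $\mathfrak m\subset\mathbb C[[z,w]]$ be the maximal ideal and $F_k$ the space of formal fields in $(z,w)$ with coefficients in $\mathfrak m^{k+1}$. Then $[F_j,F_k]\subset F_{j+k}$ and $\bigcap_kF_k=0$. Let $\mathfrak h=\{L\in F_0:\ g_z(0)=0\}$. It consists of the $L\in F_0$ that preserve the line of $w$ in $\mathfrak m/\mathfrak m^2$, so it is a subalgebra, and $\mathfrak f\subset\mathfrak h$. Its action on $\mathfrak m/\mathfrak m^2$ is by triangular $2\times2$ matrices, with kernel $F_1$. The second derived algebra of the triangular $2\times 2$ matrices is zero, so $\mathfrak h^{(2)}\subset F_1$. From $[F_j,F_j]\subset F_{2j}$ we get $\mathfrak h^{(2+n)}\subset F_{2^n}$.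

**Lemma 5.** If $\dim\mathfrak f<\infty$, then $\mathfrak f$ is solvable, and so is $\mathfrak g\cong\mathfrak f\otimes\mathbb C$.

*Proof.* The decreasing finite-dimensional spaces $\mathfrak f\cap F_k$ have intersection $0$, so $\mathfrak f\cap F_k=0$ for large $k$. Then $\mathfrak f^{(2+n)}\subset\mathfrak f\cap F_{2^n}=0$ for large $n$. $\square$

## 7. Contact coordinates at the generic point

**Step 3: transport by $T$.** The purpose is to obtain a Lie algebra of the same dimension near a point where $V_1,V_2$ have a simple form. Let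
$$G=\mathrm{span}_\Omega\,T(\mathfrak g)\subset\mathrm{Der}_\Omega\,\Omega[[t_1,t_2,t_3]].$$
By (1.2) it is a Lie algebra over $\Omega$. By Lemma 2, applied to the coefficient vectors of elements of $\mathfrak g$, a $\mathbb C$-basis of $\mathfrak g$ goes to an $\Omega$-basis of $G$. So
$$G\cong\mathfrak g\otimes_{\mathbb C}\Omega,\qquad \dim_\Omega G=\dim_{\mathbb C}\mathfrak g=\dim_{\mathbb R}\mathfrak f. \tag{7.1}$$
Put $W_1=T(V_1)=\partial_{t_1}$ and $W_2=T(V_2)$. By Lemma 4 and (1.2),
$$[Z,W_i]\in\Omega[[t]]\,W_i\qquad(Z\in G,\ i=1,2). \tag{7.2}$$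

Now copy the coordinates of Section 4, with the values at $0$ replaced by the values at the generic point:
$$x=t_1,\quad y=T(Q)-Q-Q_zt_1-\tfrac12Q_{zz}t_1^2,\quad p=T(Q_z)-Q_z-Q_{zz}t_1,\quad F=T(Q_{zz})-Q_{zz}.$$
Here $Q,Q_z,Q_{zz}$ without $T$ are constants in $K\subset\Omega$. All four series have zero constant term. The linear part of $T(a)$ is $a_zt_1+a_\xi t_2+a_\eta t_3$. So the linear parts of $x,y,p$ have coefficient vectors
$$(1,0,0),\qquad(0,Q_\xi,Q_\eta),\qquad(0,Q_{z\xi},Q_{z\eta}),$$
with determinant $\Delta$, a nonzero element of $\Omega$. So $(x,y,p)$ are formal coordinates of $\Omega[[t]]$. Differentiating in $t_1$, we find $W_1x=1$, $W_1y=T(Q_z)-Q_z-Q_{zz}t_1=p$, $W_1p=F$. Since $V_2$ has no $\partial_z$-coefficient, $W_2t_1=0$. Hence $W_2x=0$, $W_2y=T(V_2Q)=0$, and $W_2p=T(V_2Q_z)=T(Q_\eta Q_{z\xi}-Q_\xi Q_{z\eta})=-T(\Delta)$, a unit. Therefore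
$$W_1=\partial_x+p\,\partial_y+F\partial_p,\quad F(0)=0,\qquad W_2=(\text{unit})\cdot\partial_p. \tag{7.3}$$

## 8. The weight filtration and $\mathfrak{sl}_3$

**Step 4: leading parts.** The purpose is to compare $G$ with the symmetries of the model in which $F$ is dropped. Give $x,p$ weight $1$ and $y$ weight $2$; then $\partial_x,\partial_p$ have weight $-1$ and $\partial_y$ has weight $-2$. Every formal field is $Z=\sum_{n\ge-2}Z_n$ with $Z_n$ a polynomial field, homogeneous of weight $n$. Let $D^k=\{Z:\ Z_n=0\text{ for }n<k\}$. Then $[D^j,D^k]\subset D^{j+k}$ and $\bigcap_k D^k=0$. For example, $x\partial_p$ has weight $0$ and $y\partial_x$ has weight $1$.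

Put $X=\partial_x+p\,\partial_y$, of weight $-1$. As $F(0)=0$, we have $W_1-X=F\partial_p\in D^0$. Let $Z\in G\cap D^k$. By (7.2), $[Z,W_1]=\lambda W_1$, and this lies in $D^{k-1}$. Since $\lambda$ is the $\partial_x$-coefficient of $\lambda W_1$, it has only terms of weight $\ge k$. Likewise, by (7.2) and (7.3), $[Z,\partial_p]=\mu\partial_p$ with $\mu$ of weight $\ge k$. Compare components of weight $k-1$. The part $F\partial_p\in D^0$ of $W_1$ contributes only in weight $\ge k$, so
$$[Z_k,X]=\lambda_kX,\qquad[Z_k,\partial_p]=\mu_k\partial_p. \tag{8.1}$$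

Let $\mathfrak s$ be the set of polynomial fields $S$ over $\Omega$ with $[S,X]$ proportional to $X$ and $[S,\partial_p]$ proportional to $\partial_p$ (with polynomial factors). It is a Lie algebra by the Jacobi identity, and $\mathfrak s=\bigoplus_k\mathfrak s_k$ because $X$ and $\partial_p$ are homogeneous. For a subspace $H\subset G$ put
$$\mathrm{gr}\,H=\bigoplus_k(H\cap D^k)/(H\cap D^{k+1}).$$
By (8.1), $Z\mapsto Z_k$ embeds $\mathrm{gr}\,H$ into $\mathfrak s$. If $H$ is a subalgebra, then $\mathrm{gr}\,H$ is a graded subalgebra of $\mathfrak s$, because for $Z\in H\cap D^j$, $Z'\in H\cap D^k$ we have $[Z,Z']\in H\cap D^{j+k}$ and $[Z,Z']_{j+k}=[Z_j,Z'_k]$. If $H$ is finite-dimensional, then $H\cap D^k=0$ for large $k$, so $\dim H=\dim\mathrm{gr}\,H$.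

**Proposition 6.** $\mathfrak s\cong\mathfrak{sl}_3(\Omega)$.

*Proof.* Let $S=a\partial_x+b\partial_y+e\partial_p$. Since $[S,\partial_p]=-(a_p\partial_x+b_p\partial_y+e_p\partial_p)$, the condition on $\partial_p$ means $a_p=b_p=0$. Next,
$$[S,X]=-X(a)\partial_x+(e-X(b))\partial_y-X(e)\partial_p .$$
This is proportional to $\partial_x+p\partial_y$ if and only if $e=X(b)-pX(a)$ and $X(e)=0$. As $X(p)=0$, the last equation is $X^2b-pX^2a=0$. With $X^2=\partial_x^2+2p\partial_x\partial_y+p^2\partial_y^2$ on functions of $(x,y)$ it reads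
$$b_{xx}+p\,(2b_{xy}-a_{xx})+p^2(b_{yy}-2a_{xy})-p^3a_{yy}=0,$$
and every coefficient of a power of $p$ vanishes. From $a_{yy}=0$ and $b_{xx}=0$ we get $a=a_0(x)+a_1(x)y$ and $b=b_0(y)+b_1(y)x$. The other two equations become
$$2b_1'(y)=a_0''(x)+a_1''(x)\,y,\qquad b_0''(y)+b_1''(y)\,x=2a_1'(x).$$
The first shows that $a_0''$ and $a_1''$ are constant and, after differentiating in $y$, that $2b_1''=a_1''$. Differentiating the second in $x$ gives $b_1''=2a_1''$. Hence $a_1''=2b_1''=4a_1''$, so $a_1''=b_1''=0$. Writing $a_1=a_{01}+\beta x$ and $b_1=b_{10}+\gamma y$, we get $a_0''=2\gamma$ and $b_0''=2\beta$. The general solution is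
$$a=a_{00}+a_{10}x+a_{01}y+\gamma x^2+\beta xy,\qquad b=b_{00}+b_{10}x+b_{01}y+\gamma xy+\beta y^2, \tag{8.2}$$
with eight free constants. Since $a,b$ do not involve $p$ and $e$ is determined by them, $S\mapsto a\partial_x+b\partial_y$ is an injective Lie homomorphism.

For $N\in\mathfrak{gl}_3$ let $E_N$ be the derivation of $\Omega[u_0,u_1,u_2]$ with $E_N(u_i)=\sum_jN_{ij}u_j$, $i,j\in\{0,1,2\}$. Then $E_NE_{N'}u=N'Nu$ for the column $u$ of the variables, so $[E_N,E_{N'}]=-E_{[N,N']}$, and $N\mapsto E_{-N}$ is a Lie homomorphism. With $x=u_1/u_0$, $y=u_2/u_0$,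
$$\begin{aligned}E_N(x)&=N_{10}+N_{11}x+N_{12}y-x(N_{00}+N_{01}x+N_{02}y),\\ E_N(y)&=N_{20}+N_{21}x+N_{22}y-y(N_{00}+N_{01}x+N_{02}y).\end{aligned}$$
Comparing with (8.2): $\gamma=-N_{01}$, $\beta=-N_{02}$, $a_{10}=N_{11}-N_{00}$, $b_{01}=N_{22}-N_{00}$, and $a_{00},a_{01},b_{00},b_{10}$ are $N_{10},N_{12},N_{20},N_{21}$. So $N\mapsto E_{-N}$ maps $\mathfrak{gl}_3$ onto the algebra (8.2), and the kernel is the scalar matrices. Hence $\mathfrak s\cong\mathfrak{gl}_3(\Omega)/\Omega\cong\mathfrak{sl}_3(\Omega)$. $\square$

As an illustration, $\mathfrak s_{-2},\dots,\mathfrak s_2$ have dimensions $1,2,2,2,1$: $\mathfrak s_{-2}$ is spanned by $\partial_y$; $\mathfrak s_{-1}$ by $\partial_x$ and $x\partial_y+\partial_p$; $\mathfrak s_0$ by $x\partial_x-p\partial_p$ and $y\partial_y+p\partial_p$; $\mathfrak s_1$ by $y\partial_x-p^2\partial_p$ and $x^2\partial_x+xy\partial_y+(y-xp)\partial_p$; and $\mathfrak s_2$ by $xy\partial_x+y^2\partial_y+(yp-xp^2)\partial_p$. In each case $e=X(b)-pX(a)$.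

## 9. Solvable subalgebras of $\mathfrak{sl}_3$: the bound five

**Step 5: finiteness.** By Section 8 and Proposition 6, every finite-dimensional subspace $H\subset G$ has $\dim H=\dim\mathrm{gr}\,H\le8$. Hence $\dim_\Omega G\le8$, and by (7.1) $\dim_{\mathbb R}\mathfrak f\le8$. Now that $\mathfrak f$ is finite-dimensional, Lemma 5 applies: $\mathfrak f$, $\mathfrak g$ and $G\cong\mathfrak g\otimes\Omega$ are solvable.

**Step 6: $\mathrm{gr}\,G$ is solvable.** We only know $G\cong\mathrm{gr}\,G$ as vector spaces, so solvability must be passed on. For a subalgebra $H\subset G$ we have $[\mathrm{gr}\,H,\mathrm{gr}\,H]\subset\mathrm{gr}\,[H,H]$: for $Z\in H\cap D^j$ and $Z'\in H\cap D^k$, the bracket $[Z_j,Z'_k]$ is either $0$ or the leading part of $[Z,Z']\in[H,H]$. By induction $(\mathrm{gr}\,G)^{(n)}\subset\mathrm{gr}(G^{(n)})$, and this is $0$ for large $n$.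

**Step 7: from eight to five.** The field $\Omega$ is algebraically closed of characteristic $0$. By Lie's theorem the solvable subalgebra $\mathrm{gr}\,G$ of $\mathfrak{sl}_3(\Omega)$, acting on $\Omega^3$, preserves a full flag. So it is conjugate into the trace-free upper triangular matrices, which have dimension $5$. Hence
$$\dim_{\mathbb R}\mathfrak f=\dim_\Omega G=\dim_\Omega\mathrm{gr}\,G\le5 .$$
This proves Theorem A. $\blacksquare$

*Remark.* Everything except Lemma 5 works for fields not vanishing at $0$. So the algebra of all formal infinitesimal symmetries, not necessarily vanishing at $0$, has dimension $\le8$.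

## 10. The hypersurfaces $M^\varepsilon_{b,l}$ attain five

We prove Theorem B(1) and the inequivalence statement. Put $\kappa=b-l\ge0$, $u=\mathrm{Re}\,w$, $v=\mathrm{Im}\,w$.

**Step 1: smoothness and nonminimality.** From $u=\sigma\cos\theta$ we get $\partial u/\partial\sigma=1$ at $0$, so $\sigma$ is a real-analytic function of $(z,\bar z,u)$, and $\sigma=u\cdot(\text{unit})$. Thus $M^\varepsilon_{b,l}$ is the smooth graph
$$v=u\tan\theta=\tfrac\varepsilon q|z|^2u^{\kappa+1}\cdot(\text{a unit with value }1\text{ at }0),$$
since $\tan\theta$ is $\theta$ times a unit and $\theta$ is $\frac\varepsilon q|z|^2\sigma^\kappa$ times a unit. The right side depends on $z,\bar z$ only through $|z|^2$ and is divisible by $|z|^2$, and by exactly $u^{\kappa+1}$. So the germ is $(\kappa+1)$-nonminimal. As $b\ge l\ge1$ vary, $m=\kappa+1$ takes every value $\ge1$.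

**Step 2: the equation and Levi nonflatness.** On the branch, $w^q-\bar w^q=2i\sigma^q\sin q\theta=2i\varepsilon|z|^2\sigma^{q+\kappa}=2i\varepsilon|z|^2\sigma^{2b}$, and $|w|^{2b}=\sigma^{2b}$; this is the stated equation. Where $w\neq0$ the map
$$Z=zw^b,\qquad W=w^q$$
has Jacobian $qw^{b+q-1}\ne0$, so it is locally biholomorphic. It takes $M^\varepsilon_{b,l}$ into the quadric $\mathrm{Im}\,W=\varepsilon|Z|^2$. So the Levi form is nonzero at these points, which are dense in $M^\varepsilon_{b,l}$.

**Step 3: five symmetries.** We pull back the fields (3.1). Applying $z\partial_z$ and $w\partial_w$ to $Z,W$ gives $z\partial_z=Z\partial_Z$ and $w\partial_w=bZ\partial_Z+qW\partial_W$, so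
$$W\partial_W=\tfrac1q(w\partial_w-bz\partial_z),\quad W\partial_Z=\tfrac WZ\,z\partial_z=w^l\partial_z,\quad Z\partial_Z+W\partial_W=\tfrac1q(lz\partial_z+w\partial_w).$$
The pullbacks are
$$z\partial_z+\tfrac2q(w\partial_w-bz\partial_z),\quad iz\partial_z,\quad\tfrac1qw^q(lz\partial_z+w\partial_w),\quad a\,w^l\partial_z+\tfrac{2i\varepsilon\bar a}q\,zw^b(lz\partial_z+w\partial_w). \tag{10.1}$$
They are holomorphic and vanish at $0$, as $l\ge1$. They span a real space of dimension $5$: the first two are $\mathbb R$-independent combinations of $z\partial_z,w\partial_w$, and the others involve monomials of other bidegrees. By (3.2) their real parts are tangent to $M^\varepsilon_{b,l}$ on the dense subset $w\neq0$, hence everywhere. A real-analytic function vanishing on $M^\varepsilon_{b,l}$ is divisible by the defining function, so the fields lie in $\mathfrak{aut}$. With Theorem A, $5\le\dim\mathfrak{aut}\le\dim\mathfrak f\le5$. The same holds for $\{\mathrm{Im}\,w=|z|^2\}$, which is (10.1) with $b=0$, $l=1$, $q=1$, $\varepsilon=1$.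

**Step 4: different $(b,l)$ are inequivalent.** We compute $\mathfrak f^{(1)}=[\mathfrak f,\mathfrak f]$ in the coordinates $Z,W$. Let $\mathcal E=Z\partial_Z+W\partial_W$, $H=Z\partial_Z+2W\partial_W$, $J=iZ\partial_Z$, $P=W\mathcal E$, $E_a=aW\partial_Z+2i\varepsilon\bar aZ\mathcal E$. Since $W\partial_Z$ commutes with $\mathcal E$, we have $[W\partial_Z,Z\mathcal E]=W\mathcal E$. Also $[W\partial_Z,W\mathcal E]=0$ and $[Z\mathcal E,W\mathcal E]=0$. Hence
$$[H,J]=0,\quad[J,P]=0,\quad[H,P]=2P,\quad[H,E_a]=E_a,\quad[J,E_a]=E_{-ia},\quad[E_a,P]=0,$$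
$$[E_a,E_{a'}]=2i\varepsilon(a\bar a'-\bar aa')P=-4\varepsilon\,\mathrm{Im}(a\bar a')\,P .$$
So $[\mathfrak f,\mathfrak f]$ is spanned by the $E_a$ and $P$, and $[[\mathfrak f,\mathfrak f],[\mathfrak f,\mathfrak f]]=\mathbb RP$. In the coordinates $(z,w)$, an element $E_a+cP$ with $a\neq0$ vanishes to order exactly $l$: its other terms vanish to order $b+2>l$ or $q+1>l$. The field $P$ vanishes to order $q+1$. So the least vanishing order in $[\mathfrak f,\mathfrak f]$ is $l$, and the vanishing order of the line $[[\mathfrak f,\mathfrak f],[\mathfrak f,\mathfrak f]]$ is $q+1=b+l+1$. Both are invariant under formal changes of coordinates, and they determine $(b,l)$. For the sphere the second order is $2$, for $M^\varepsilon_{b,l}$ it is at least $3$; so no $M^\varepsilon_{b,l}$ is formally equivalent to the sphere. $\blacksquare$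

## 11. Classification of the germs with $\dim\mathfrak f=5$

Now assume $\dim\mathfrak f(M,0)=5$; we prove Theorem B(2). Let $\mathfrak b$ be the Lie algebra of trace-free upper triangular $3\times3$ complex matrices. The plan is to identify $\mathfrak f\otimes\mathbb C$ with $\mathfrak b$, diagonalize a Cartan subalgebra by formal coordinates, read off the root vectors as monomial fields, and integrate one of the resulting equations for $Q$.

**Step 1: $\mathfrak f\otimes\mathbb C\cong\mathfrak b$.** By Section 9, $\mathrm{gr}\,G$ has dimension $5$ and is conjugate to $\mathfrak b\otimes\Omega$. The aim is to transfer this to $G$, then to $\mathfrak g$. First, $\mathfrak b\otimes\Omega$ is its own normalizer in $\mathfrak{sl}_3(\Omega)$: if $N$ has a nonzero entry below the diagonal, choose a diagonal trace-free matrix $h$ on which the corresponding root is nonzero; then $[N,h]$ has a nonzero entry there. Now $D_0=x\partial_x+2y\partial_y+p\,\partial_p$ belongs to $\mathfrak s_0$ (take $a=x$, $b=2y$; then $e=2p-p=p$), and $[D_0,S]=kS$ for $S\in\mathfrak s_k$.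 Since $\mathrm{gr}\,G$ is graded, $D_0$ normalizes it, so $D_0\in\mathrm{gr}\,G$.

Choose $Z\in G\cap D^0$ with leading part $D_0$. Then $\mathrm{ad}\,Z$ preserves each $G\cap D^k$ and acts on $\mathrm{gr}_kG$ as multiplication by $k$. Let $G^{(k)}$ denote here the generalized eigenspace of $\mathrm{ad}\,Z$ on $G$ for the eigenvalue $k$; its dimension is $\dim\mathrm{gr}_kG$. The same count on the invariant subspace $G\cap D^k$ gives $G\cap D^k=\bigoplus_{j\ge k}G^{(j)}$. Since $\mathrm{ad}\,Z$ is a derivation, $[G^{(j)},G^{(k)}]\subset G^{(j+k)}$. So taking leading parts gives bijections $G^{(k)}\to\mathrm{gr}_kG$ compatible with brackets, and $G\cong\mathrm{gr}\,G$ as Lie algebras. With (7.1), $\mathfrak g\otimes_{\mathbb C}\Omega\cong\mathfrak b\otimes_{\mathbb C}\Omega$. The isomorphisms $\mathfrak g\to\mathfrak b$ are the points of an affine variety over $\mathbb C$ (the equations say that an invertible $5\times5$ matrix respects the structure constants). It has an $\Omega$-point, so its equations do not generate the unit ideal, and by the Nullstellensatz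 it has a $\mathbb C$-point. Thus $\mathfrak f\otimes\mathbb C\cong\mathfrak g\cong\mathfrak b$.

**Step 2: complexifying inside the fields in $(z,w)$.** We show $\mathfrak f\cap i\mathfrak f=0$, so that $\mathfrak f\otimes\mathbb C$ is realized by formal holomorphic fields. Suppose $L=f\partial_z+g\partial_w$ and $iL$ both lie in $\mathfrak f$. Since $\overline{iL}=-i\bar L$, the derivation $Y_L-iY_{iL}\in\mathfrak g$ is induced by $(L+\bar L)+(L-\bar L)=2L$. It kills $\xi,\eta$, so it equals $hV_1$ with $h=2f(z,Q)$. By Lemma 4, $[hV_1,V_2]=h[V_1,V_2]-V_2(h)V_1\in RV_2$. As $V_1,V_2,[V_1,V_2]$ are $K$-independent, $h=0$. So the derivation is $0$, and its value on $Q$ gives $g(z,Q)=0$. By injectivity of $\mathbb C[[z,w]]\to R$, $L=0$.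

Hence $\mathfrak f^{\mathbb C}:=\mathfrak f+i\mathfrak f$, a complex Lie algebra of formal fields in $(z,w)$, is isomorphic to $\mathfrak f\otimes\mathbb C\cong\mathfrak b$. Let $\sigma$ be its conjugation with respect to $\mathfrak f$, an antilinear automorphism with fixed set $\mathfrak f$. By (6.1) every element of $\mathfrak f^{\mathbb C}$ vanishes at $0$ and has $g_z(0)=0$.

**Step 3: Jordan decomposition inside $\mathfrak f$.** The aim is to show that semisimple and nilpotent parts of elements of $\mathfrak f$ stay in $\mathfrak f$. Recall that an endomorphism of a finite-dimensional complex space is uniquely the sum of commuting semisimple and nilpotent parts, which are polynomials in it and are compatible with invariant subspaces and quotients. For a derivation of a finite-dimensional algebra $A$ both parts are derivations: its generalized eigenspaces satisfy $A_\lambda A_\mu\subset A_{\lambda+\mu}$, so the operator equal to $\lambda$ on $A_\lambda$ is a derivation.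

Let $L\in F_0$. Apply this to the derivations induced on $\mathbb C[[z,w]]/\mathfrak m^k$. The parts are compatible in $k$ and preserve $\mathfrak m$, so in the limit $L=L_s+L_n$ with commuting fields $L_s,L_n\in F_0$. Let $\mathfrak M$ be the maximal ideal of $\mathbb C[[z,w,\xi,\eta]]$. The ring $\mathbb C[[z,w,\xi,\eta]]/\mathfrak M^k$ is a quotient of $\mathbb C[[z,w]]/\mathfrak m^k\otimes\mathbb C[[\xi,\eta]]/(\xi,\eta)^k$. On this tensor product $L_s+\bar L_s$ is semisimple, $L_n+\bar L_n$ is nilpotent, and they commute. So this is the Jordan decomposition of $L+\bar L$ there, and also on the quotient.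

Let $L\in\mathfrak f$. On each quotient, $L_s+\bar L_s$ is a polynomial in $L+\bar L$, so it preserves the image of $(\rho)$. Hence $(L_s+\bar L_s)\rho\in\bigcap_k((\rho)+\mathfrak M^k)=(\rho)$ by Krull's theorem. So $L_s\in\mathfrak f$, and $L_n=L-L_s\in\mathfrak f$.

Finally, $F_0/F_k$ embeds in $\mathrm{End}(\mathfrak m/\mathfrak m^{k+1})$. For a semisimple (nilpotent) endomorphism, $\mathrm{ad}$ is semisimple (nilpotent) on $\mathrm{End}$. So $\mathrm{ad}\,L_s$ and $\mathrm{ad}\,L_n$ are the semisimple and nilpotent parts of $\mathrm{ad}\,L$ on $F_0/F_k$. For large $k$ we have $\mathfrak f^{\mathbb C}\cap F_k=0$, so $\mathfrak f^{\mathbb C}$ embeds in $F_0/F_k$, and for $L\in\mathfrak f$ the same holds on $\mathfrak f^{\mathbb C}$.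

**Step 4: a Cartan subalgebra in diagonal form.** Let $\mathfrak t_0$ be a Cartan subalgebra of $\mathfrak f$ (nilpotent and self-normalizing). Then $\mathfrak t=\mathfrak t_0+i\mathfrak t_0$ is a Cartan subalgebra of $\mathfrak f^{\mathbb C}\cong\mathfrak b$. The diagonal matrices form a Cartan subalgebra of $\mathfrak b$. All Cartan subalgebras of a complex Lie algebra are conjugate (Bourbaki, *Lie* VII), so we may choose the isomorphism so that $\mathfrak t$ corresponds to the diagonal matrices. We read off from $\mathfrak b$: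

- $\dim\mathfrak t=2$, and $\mathfrak t$ is abelian and $\mathrm{ad}$-semisimple;
- $\mathfrak n=[\mathfrak f^{\mathbb C},\mathfrak f^{\mathbb C}]$ is the sum of root lines $\mathfrak n_\alpha,\mathfrak n_\beta,\mathfrak n_{\alpha+\beta}$, with $\alpha,\beta$ linearly independent;
- $[\mathfrak n_\alpha,\mathfrak n_\beta]=\mathfrak n_{\alpha+\beta}=[\mathfrak n,\mathfrak n]$ is central in $\mathfrak n$;
- $\mathfrak f^{\mathbb C}$ has zero center.

For $H\in\mathfrak t_0$, $\mathrm{ad}\,H$ is semisimple on $\mathfrak f^{\mathbb C}$, so $\mathrm{ad}\,H_n=0$ by Step 3. Thus $H_n\in\mathfrak f$ is central, and $H_n=0$. So every $H\in\mathfrak t_0$ acts semisimply on each $\mathfrak m/\mathfrak m^k$, and the commuting algebra $\mathfrak t$ is simultaneously diagonalizable there.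

The class of $w$ in $\mathfrak m/\mathfrak m^2$ is an eigenvector of $\mathfrak t$, since $g_z(0)=0$ on $\mathfrak f^{\mathbb C}$. By semisimplicity there is a complementary eigenvector. The maps $\mathfrak m/\mathfrak m^{k+1}\to\mathfrak m/\mathfrak m^k$ are surjections of semisimple $\mathfrak t$-modules, so eigenvectors lift successively to eigenvectors with the same eigenvalues. In the limit we get eigenfunctions $w'\equiv w$ modulo $\mathfrak m^2$ and $z'$ in $\mathfrak m$, with independent linear parts. Use them as new formal coordinates and drop the primes. Then (2.1) persists, and so does (6.1). Every element of $\mathfrak t$ is now diagonal, and by dimension $\mathfrak t=\mathrm{span}_{\mathbb C}(z\partial_z,w\partial_w)$.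

Elements of $\mathfrak t_0$ are $az\partial_z+b'w\partial_w$ with $b'\in\mathbb R$ by (6.1). As $\mathfrak t_0$ is a real plane spanning $\mathfrak t$ over $\mathbb C$, the functional $b'$ is not zero on it, and its kernel has dimension $1$. So $\mathfrak t_0$ contains $a_0z\partial_z$ with $a_0\ne0$, and $a_1z\partial_z+w\partial_w$.

By (5.1), tangency of $az\partial_z+b'w\partial_w$ says $azQ_z+\bar a\xi Q_\xi+b'\eta Q_\eta=b'Q$: every monomial $z^j\xi^k\eta^n$ occurring in $Q$ satisfies $aj+\bar ak+b'n=b'$. For $a_0z\partial_z$ this is $a_0j=-\bar a_0k$. Taking absolute values, $j=k$, and then $j\,\mathrm{Re}\,a_0=0$. If $\mathrm{Re}\,a_0\neq0$, then $Q=Q(\eta)$ and $\Delta=0$, a contradiction. So, rescaling, $a_0=i$. Subtracting a real multiple of $iz\partial_z$, we may take $a_1\in\mathbb R$. Put $\kappa=-2a_1$ and $\tau=z\xi$. Then $Q=Q(\tau,\eta)$ contains only monomials $\tau^j\eta^n$ with $n=1+\kappa j$. As $Q=\eta+O(2)$, we have $Q(0,\eta)=\eta$. In particular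
$$\eta Q_\eta=Q+\kappa\tau Q_\tau. \tag{11.1}$$

**Step 5: the root vectors.** The aim is to find $\mathfrak n_\alpha,\mathfrak n_\beta$ explicitly. If a root takes values $A$ on $z\partial_z$ and $B$ on $w\partial_w$, its root vector has the form $z^Aw^B(c_1z\partial_z+c_2w\partial_w)$ with integers $A,B\ge-1$, where $c_2=0$ if $A=-1$ and $c_1=0$ if $B=-1$. For $H\in\mathfrak t_0$ and a root vector $L$ of a root $\chi$, $[H,\sigma L]=\sigma[H,L]=\overline{\chi(H)}\,\sigma L$. So $\sigma$ permutes the root lines, and the new root takes the conjugate values on $\mathfrak t_0$. On $iz\partial_z$ the value $iA$ becomes $-iA$; on $a_1z\partial_z+w\partial_w$ the value $a_1A+B$ is real and stays. Solving for the new pair,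
$$\sigma:\ (A,B)\mapsto(-A,\ B+2a_1A)=(-A,\ B-\kappa A). \tag{11.2}$$
Since $\sigma$ preserves $[\mathfrak n,\mathfrak n]=\mathfrak n_{\alpha+\beta}$, it fixes or swaps $\alpha,\beta$. If it fixed both, both would have $A=0$ and be linearly dependent. So $\sigma$ swaps them. Their $A$-values are opposite; they are nonzero, again because otherwise $\alpha,\beta$ would be dependent; and they are $\ge-1$. So up to naming
$$\alpha=(1,b),\qquad\beta=(-1,l),\qquad l=b-\kappa,$$
and $b,l,\kappa$ are integers. The line $\mathfrak n_\beta$ is spanned by $w^l\partial_z$, and vanishing at $0$ forces $l\ge1$. The line $\mathfrak n_\alpha$ is spanned by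
$$E:=\sigma(w^l\partial_z)=zw^b(c_1z\partial_z+c_2w\partial_w).$$
If $b=-1$, then $c_1=0$ and $E$ is a multiple of $z\partial_w$, excluded by $g_z(0)=0$. So $b\ge0$. Now compute
$$[w^l\partial_z,E]=w^{b+l}\big((2c_1-lc_2)z\partial_z+c_2w\partial_w\big),\qquad[w^l\partial_z,[w^l\partial_z,E]]=(2c_1-2lc_2)\,w^{b+2l}\partial_z .$$
The second bracket vanishes, because $[\mathfrak n,\mathfrak n]$ is central in $\mathfrak n$. So $c_1=lc_2$ and
$$E=c\,zw^b(lz\partial_z+w\partial_w),\qquad c\ne0. \tag{11.3}$$

**Step 6: a differential equation for $Q$.** The $\sigma$-fixed fields $L_1=w^l\partial_z+E$ and $L_i=iw^l\partial_z-iE$ lie in $\mathfrak f$. In the combination $(L_1+\bar L_1)-i(L_i+\bar L_i)$ the unbarred part is $2w^l\partial_z$. The barred part is $\bar L_1-i\bar L_i=2\bar E$, since $\bar L_i=-i\,\overline{w^l\partial_z}+i\bar E$. So $w^l\partial_z+\bar E$ preserves $(w-Q)$. It has no $\partial_w$-component, so the derivation it induces on $R$ kills $Q$: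
$$Q^lQ_z+\bar c\,\xi\eta^b(l\xi Q_\xi+\eta Q_\eta)=0 .$$
Insert $Q_z=\xi Q_\tau$, $\xi Q_\xi=\tau Q_\tau$ and (11.1), divide by $\xi$, and use $l+\kappa=b$:
$$Q_\tau\,(Q^l+\bar c\,b\,\tau\eta^b)=-\bar c\,\eta^bQ,\qquad Q(0,\eta)=\eta. \tag{11.4}$$

**Step 7: solving it.** We work in $\mathbb C((\eta))[[\tau]]\supset\mathbb C[[\tau,\eta]]$. The coefficient of $Q_\tau$ in (11.4) is $\eta^l$ at $\tau=0$, which is invertible, so (11.4) determines the coefficients of $Q$ in $\tau$ recursively: its solution is unique. Put $q=b+l\ge1$, $\gamma=-q\bar c\neq0$, and consider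
$$Q^q-\eta^q=\gamma\,\tau\,Q^b\eta^b. \tag{11.5}$$
The derivative in $Q$ of (left side minus right side) at $\tau=0$, $Q=\eta$ is $q\eta^{q-1}$, which is invertible. So (11.5) also has a unique solution in $\mathbb C((\eta))[[\tau]]$ with $Q|_{\tau=0}=\eta$. Differentiate (11.5) in $\tau$ and divide by $qQ^{b-1}$, a unit of $\mathbb C((\eta))[[\tau]]$:
$$Q^lQ_\tau=\tfrac\gamma q\,\eta^bQ+\tfrac{\gamma b}q\,\tau\eta^bQ_\tau .$$
As $\gamma/q=-\bar c$, this is (11.4). So our $Q$ satisfies (11.5).

**Step 8: reality and normal form.** Equation (11.5) says $w^q-\eta^q-\gamma z\xi w^b\eta^b\in(\rho)$. Applying the involution, $\eta^q-w^q-\bar\gamma z\xi w^b\eta^b\in(\rho)$. Adding, $(\gamma+\bar\gamma)z\xi w^b\eta^b\in(\rho)$. Its image $(\gamma+\bar\gamma)z\xi Q^b\eta^b$ in the domain $R$ is zero, so $\gamma\in i\mathbb R\setminus\{0\}$. Scaling $z$ by a positive number we get $\gamma=2i\varepsilon$, $\varepsilon=\pm1$. Comparing coefficients of $\tau$ in (11.5), the coefficient of $\tau$ in $Q$ is $\frac\gamma q\eta^{2b-q+1}=\frac\gamma q\eta^{1+\kappa}$. As $Q$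 is a power series and $\gamma\ne0$, $\kappa\ge-1$. There are two cases.

If $\kappa=-1$, the monomials of $Q$ are $\tau^j\eta^{1-j}$, so only $j=0,1$ occur: $Q=\eta+\frac{2i\varepsilon}q\tau$, that is, $\mathrm{Im}\,w=\frac\varepsilon q|z|^2$. Scaling $z$ and replacing $w$ by $\pm w$ gives $\mathrm{Im}\,w=|z|^2$.

If $\kappa\ge0$, then $b\ge l\ge1$. Let $w=Q_*(z,\xi,\eta)$ be the complexified equation of $M^\varepsilon_{b,l}$. This hypersurface is invariant under $z\mapsto e^{it}z$, so $zQ_{*,z}=\xi Q_{*,\xi}$ and $Q_*$ depends only on $\tau$ and $\eta$. By Section 10, Step 2, $w^q-\bar w^q=2i\varepsilon z\bar zw^b\bar w^b$ on $M^\varepsilon_{b,l}$, so $Q_*$ satisfies (11.5) with $\gamma=2i\varepsilon$ on $M^\varepsilon_{b,l}$. Since $M^\varepsilon_{b,l}$ is maximal totally real in its complexification, it satisfies (11.5) identically. At $z=0$ we have $\theta=0$, so $w=\sigma=\bar w$ is real; thus $Q_*(0,\eta)=\eta$ for real $\eta$ near $0$, hence identically. By the uniqueness for (11.5), $Q=Q_*$. So $M$ is formally equivalent to $M^\varepsilon_{b,l}$.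

Together with Step 4 of Section 10, this proves Theorem B. $\blacksquare$
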